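# Split extensions of quasidiagonal C*-algebras

## 1. Ideals with quasicentral projections

We write $X\approx_tY$ for $\|X-Y\|\le t$, and "projection" always means orthogonal projection.

**Definition.** A set $\Omega\subset B(H)$ is *quasidiagonal* (a QD set) if for every finite $\omega\subset\Omega$, all finitely many vectors $\xi_1,\dots,\xi_k\in H$ and every $\varepsilon>0$ there is a finite-rank projection $P\in B(H)$ with $\|PT-TP\|<\varepsilon$ for $T\in\omega$ and $\|P\xi_i-\xi_i\|<\varepsilon$ for all $i$. A C*-algebra $A$ is *quasidiagonal* (QD) if it has a faithful representation $\sigma:A\to B(H)$ such that $\sigma(A)$ is a QD set.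

So finitely many operators can be cut into a finite block and a remainder, with small error, and the finite block can be made to contain any given vectors almost exactly. Three examples to keep in mind:

- $\mathcal K=\mathcal K(H)$ in its identity representation. If $P$ runs through the finite-rank projections ordered by inclusion, then $P\to1$ strongly, so $Pk\to k$ and $kP\to k$ in norm for each compact $k$.
- $\prod_{m\ge1}M_m$ acting on $\bigoplus_m\mathbb C^m$. The projections onto the first $N$ blocks commute with everything and tend strongly to $1$.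
- Commutative algebras, for instance $C[0,1]$ acting by multiplication on $\ell^2([0,1])$: the coordinate projections commute with everything.

A subset of a QD set is a QD set, so subalgebras of QD algebras are QD. Direct sums are also harmless: if $\sigma_1,\sigma_2$ have QD images, so has $\sigma_1\oplus\sigma_2$, by the projections $P_1\oplus P_2$.

Now let
$$0\to I\to E\xrightarrow{\ \pi\ }B\to0$$
be a short exact sequence of C*-algebras with $I$ and $B$ QD. It is *split* if there is a *-homomorphism $\rho:B\to E$ with $\pi\rho=\mathrm{id}_B$. Nathanial P. Brown's paper "On Quasidiagonal C*-algebras" (arXiv:math/0008181, 2000) contains the following question: if the sequence is split, must $E$ be QD?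

There is a case with no difficulty at all. Suppose $I$ has a unit $p$. Then $px$ and $xp$ lie in $I$ for $x\in E$, so $px=pxp=xp$, and $x\mapsto(px,\pi(x))$ is an isomorphism of $E$ onto $I\oplus B$. It is injective, because $\pi(x)=0$ gives $x\in I$ and then $x=px$. It is surjective, because $(a,\pi(x))$ is the image of $x-px+a$. So $E$ is QD.

The same argument survives if $p$ is only almost a unit and almost central. To say this with operators we need two standard tools.

*Extending representations from an ideal.* Let $\sigma:I\to B(K_0)$ be nondegenerate, i.e. $\overline{\sigma(I)K_0}=K_0$. Then $\sigma$ has a unique extension $\bar\sigma:E\to B(K_0)$, given by $\bar\sigma(x)\sigma(a)\eta=\sigma(xa)\eta$; it is unital if $E$ is. For example, the identity representation of $\mathcal K$ extends to the identity representation of any $E$ with $\mathcal K\subset E\subset B(H)$. If $\sigma_0:I\to B(K)$ is an arbitrary faithful representation, then its restriction $\sigma$ to $K_0=\overline{\sigma_0(I)K}$ is faithful and nondegenerate.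

*Rounding.*

**Lemma 1.** Let $h$ be a finite-rank operator with $0\le h\le1$ and $\|h-h^2\|\le t<1/4$. Then $P'=\chi_{[1/2,1]}(h)$ is a finite-rank projection whose range is contained in the range of $h$, and $\|P'-h\|\le2t$.

*Proof.* For $\lambda$ in the spectrum of $h$ we have $\lambda(1-\lambda)\le t$, and $\max(\lambda,1-\lambda)\ge1/2$, so $\min(\lambda,1-\lambda)\le2t$. Now $|\chi_{[1/2,1]}(\lambda)-\lambda|$ is exactly this minimum. $\square$

**Proposition 2.** Let $I$ and $B$ be QD, and suppose that for all finite sets $Y\subset E$, $F\subset I$ and every $\varepsilon>0$ there is a projection $p\in I$ with $\|[p,y]\|\le\varepsilon$ $(y\in Y)$ and $\|pa-a\|\le\varepsilon$ $(a\in F)$. Then $E$ is QD. (No splitting is assumed.)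

*Proof.* Let $\sigma_0,K,K_0,\sigma,\bar\sigma$ be as above, with $\sigma_0(I)$ a QD set, and let $\sigma_B$ be a faithful representation of $B$ with QD image. The representation $\bar\sigma\oplus\sigma_B\pi$ of $E$ is faithful: if it kills $x$, then $\pi(x)=0$, so $x\in I$ and $\sigma(x)=0$. By the remark on direct sums it suffices to show that $\bar\sigma(E)$ is a QD set.

Let $Y$ be a finite set of contractions in $E$, let $\xi_i\in K_0$ be finitely many unit vectors, and let $0<t<1/4$. Each $\xi_i$ is a norm limit of sums $\sum_k\sigma(a_k)\eta_k$, so by hypothesis there is a projection $p\in I$ with $\|[p,y]\|\le t$ and $\|\sigma(p)\xi_i-\xi_i\|\le t$. We write $p,y$ also for the operators that represent them. Choose a finite-rank projection $R_0$ on $K$ with $\|[R_0,p]\|\le t$, $\|[R_0,pyp]\|\le t$ for $y\in Y$, and $\|R_0\xi_i-\xi_i\|\le t$; this is possible because $p$ and $pyp$ lie **in $I$**.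

Put $h=pR_0p$. Then $h-h^2=pR_0(1-p)R_0p$, and $\|pR_0(1-p)\|=\|p[R_0,1-p]\|\le t$, so $\|h-h^2\|\le t^2\le t$. Lemma 1 gives a finite-rank projection $P_1\le p$ with $\|P_1-h\|\le2t$. Since $[h,pyp]=p[R_0,pyp]p$, we get $\|[P_1,pyp]\|\le t+4t=5t$. Moreover $yp-pyp=(1-p)[y,p]$ and $py-pyp=[p,y](1-p)$ have norm $\le t$, so
$$yP_1=ypP_1\approx_t pyp\,P_1\approx_{5t}P_1\,pyp\approx_tP_1py=P_1y .$$
Finally $h\xi_i=pR_0p\xi_i\approx_tpR_0\xi_i\approx_tp\xi_i\approx_t\xi_i$, so $\|P_1\xi_i-\xi_i\|\le5t$. Let $t\to0$. $\square$

What changes in general? The ideal may contain no nonzero projection at all, as in $I=C_0((0,1])$. What is always available is a positive substitute.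

**Arveson's theorem** (Duke Math. J. 44 (1977), Thm. 1). Every ideal $I$ of a C*-algebra $E$ has an approximate unit $(g_\lambda)$, $0\le g_\lambda\le1$, that is *quasicentral*: $\|[g_\lambda,x]\|\to0$ for every $x\in E$.

The whole difficulty is the passage from $p$ to $g$. The answer to the question is the following.

**Theorem 3.** If the sequence $0\to I\to E\to B\to0$ is split and $I,B$ are QD, then $E$ is QD. Hence, for split extensions, $E$ is QD if and only if $I$ and $B$ are QD.

No separability, nuclearity or unitality is assumed. The converse direction is immediate: $I$ and $\rho(B)\cong B$ are subalgebras of $E$.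

## 2. Isometries: the splitting must enter, and $K_0$ is too small

Before the proof, two examples tell us what a proof has to do. Both rest on the fact that quasidiagonality forbids non-unitary isometries.

**Lemma 4.** Let $A$ be a unital C*-algebra, $\theta:A\to B(M)$ a representation with QD image, and $e=\theta(1)$. Then $\theta|_{eM}$ has QD image.

*Proof.* Let contractions $a_i\in A$ and unit vectors $\xi_j\in eM$ be given, and let $0<t<1/4$. Choose a finite-rank projection $P$ on $M$ with $\|[P,e]\|\le t$, $\|[P,\theta(a_i)]\|\le t$, $\|P\xi_j-\xi_j\|\le t$, and put $h=ePe$. Then $h-h^2=eP(1-e)Pe$ has norm $\|(1-e)[P,e]e\|^2\le t^2\le t$. Lemma 1 gives a finite-rank projection $P'\le e$ with $\|P'-h\|\le2t$. Since $\theta(a_i)=e\theta(a_i)e$, we have $[h,\theta(a_i)]=e[P,\theta(a_i)]e$, so $\|[P',\theta(a_i)]\|\le t+4t=5t$. Also $\|P'\xi_j-\xi_j\|\le2t+\|e(P\xi_j-\xi_j)\|\le3t$. $\square$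

**Lemma 5.** A QD set contains no $V$ with $V^*V=1\ne VV^*$. A unital QD algebra contains no $v$ with $v^*v=1\neq vv^*$.

*Proof.* Let $V\in\Omega\subset B(H)$ with $\Omega$ QD and $V^*V=1\neq VV^*$. Choose a unit vector $\xi$ with $V^*\xi=0$, and a finite-rank projection $P$ with $\|[P,V]\|\le\varepsilon$, $\|P\xi-\xi\|\le\varepsilon$. Let $A=PVP$ as an operator on the finite-dimensional space $PH$. Since $VP-PVP=[V,P]P$ has norm $\le\varepsilon$, we get $A^*A=PV^*(PVP)\approx_\varepsilon PV^*VP=P$, so $A^*A\ge(1-\varepsilon)$ on $PH$. By finite dimension $A$ is invertible with $\|A^{-1}\|\le(1-\varepsilon)^{-1/2}$; hence $\|A^*\eta\|\ge(1-\varepsilon)^{1/2}\|\eta\|$ for $\eta\in PH$. Take $\eta=P\xi$: then $\|\eta\|\ge1-\varepsilon$, while $A^*\eta=PV^*P\xi\approx_\varepsilon PV^*\xi=0$. So $(1-\varepsilon)^{3/2}\le\varepsilon$, which is false for small $\varepsilon$. The second statement follows, because by Lemma 4 a unital QD algebra has a unital faithful representation with QD image. $\square$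

**Example (Toeplitz).** In $0\to\mathcal K\to\mathcal T\to C(\mathbb T)\to0$ the ideal and the quotient are QD. The algebra $\mathcal T$ contains the unilateral shift $s$, a non-unitary isometry, so $\mathcal T$ is not QD. There is even a unital completely positive (ucp) section, namely $f\mapsto T_f$, the Toeplitz operator with symbol $f$. So the *multiplicativity* of $\rho$ has to be used, and "$\rho$ a homomorphism" in Theorem 3 cannot be weakened to "$\rho$ ucp".

It is instructive to see how Proposition 2 fails here. On $\ell^2$ with basis $e_1,e_2,\dots$ let $h_n$ be the diagonal operator with entries $1$ for $j\le n$, $1-(j-n)/n$ for $n<j\le2n$, and $0$ for $j>2n$. Since $[h_n,s]e_j$ is $e_{j+1}$ times the difference of the $(j+1)$st and $j$th entries, $\|[h_n,s]\|=1/n$. So $h_n$ is finite-rank, tends strongly to $1$, and almost commutes with $s$. But for even $n$ it has the eigenvalue $1/2$, so $\|h_n-h_n^2\|=1/4$ and Lemma 1 does not apply. If we take $\chi_{[1/2,1]}(h_n)$ anyway, we get the projection onto the first several coordinates, whose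 commutator with $s$ has norm $1$.

One could hope that in the split case a cleverer choice produces finite-rank projections on $K_0$ that almost commute with $\bar\sigma(E)$, as in Proposition 2. They need not exist.

**Example ($E_\Lambda$).** Let $H=\ell^2$, let $p_n$ be the projection onto the first $n$ coordinates, and regard $M_n$ as $B(p_nH)$. Let
$$B=\Big\{b=(T_n)\in\prod_nM_n:\ T_n\to T\text{ and }T_n^*\to T^*\text{ strongly for some }T\in B(H)\Big\},\qquad\Lambda(b)=T .$$
Since the sequences are bounded, $\Lambda$ is a *-homomorphism, and a three-epsilon argument shows that $B$ is norm closed. As a subalgebra of $\prod_nM_n$, $B$ is QD. The map $\Lambda:B\to B(H)$ is onto, because $(p_nTp_n)_n\mapsto T$. Put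
$$E_\Lambda=\{(T,b)\in B(H)\oplus B:\ T-\Lambda(b)\in\mathcal K\},\qquad\pi(T,b)=b,\qquad\rho(b)=(\Lambda(b),b).$$
This is a C*-algebra, and $0\to\mathcal K\to E_\Lambda\to B\to0$ is split by the homomorphism $\rho$. With $\sigma$ the identity representation of $\mathcal K$, the extension is $\bar\sigma(T,b)=T$, so $\bar\sigma(E_\Lambda)=B(H)$. It contains the shift, and by Lemma 5 it is not a QD set.

So the projection $P$ that we look for in general cannot be of the form $P_1\oplus P_2$ on $K_0\oplus(\text{space of }B)$ with $P_1$ almost commuting with $\bar\sigma(E)$. It has to be spread over both summands.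

## 3. A projection spread over two summands

A positive contraction $h$ is always a corner of a projection: $\begin{pmatrix}h&(h-h^2)^{1/2}\\(h-h^2)^{1/2}&1-h\end{pmatrix}$ is one. We do this with the second summand being the space of $B$. The two coordinates are linked by an operator $S$ with $S^*S=h$, and the projection almost commutes with $x\oplus z$ if $S$ almost intertwines $x$ and $z$.

To handle square roots let
$$s(t)=\sup\{\|[h^{1/2},x]\|:\ 0\le h\le1,\ \|x\|\le1,\ \|[h,x]\|\le t\},$$
the supremum being over operators on arbitrary Hilbert spaces. This is nondecreasing in $t$, and $s(t)\to0$ as $t\to0$: if a polynomial $q(\lambda)=\sum_kq_k\lambda^k$ approximates $\sqrt\lambda$ within $\varepsilon$ on $[0,1]$, then $\|[h^k,x]\|\le k\|[h,x]\|$ gives $\|[h^{1/2},x]\|\le2\varepsilon+\big(\sum_kk|q_k|\big)\|[h,x]\|$.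

**Lemma 6.** Let $S:M\to N$ be a finite-rank contraction between Hilbert spaces and $P_0$ a finite-rank projection on $N$ with $P_0S=S$. Put $h=S^*S$, $D=(1-SS^*)^{1/2}$ and
$$P=\begin{pmatrix}S^*S&S^*D\\DS&P_0-SS^*\end{pmatrix}\quad\text{on }M\oplus N .$$

(a) $P$ is a finite-rank projection, and $S^*D=(1-h)^{1/2}S^*$.

(b) If $x\in B(M)$, $z\in B(N)$ are contractions with $\|Sx-zS\|\le\kappa$, $\|Sx^*-z^*S\|\le\kappa$ and $\|[P_0,z]\|\le\delta$, then $\|[P,x\oplus z]\|\le6\kappa+\delta+2s(2\kappa)$.

(c) For $a\in B(M)$: $\|[P,a\oplus0]\|\le\|[h,a]\|+\|a(h-h^2)a^*\|^{1/2}+\|a^*(h-h^2)a\|^{1/2}$.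

(d) $\|(1-P)(\xi,0)\|^2=\langle(1-h)\xi,\xi\rangle$ and $\|(1-P)(0,\zeta)\|^2=\|(1-P_0)\zeta\|^2+\|S^*\zeta\|^2$.

*Proof.* (a) From $P_0S=S$ we get $P_0SS^*=SS^*=SS^*P_0$, so $D$ commutes with $P_0$. Define $W:P_0N\to M\oplus N$ by $W\zeta=(S^*\zeta,D\zeta)$. Then $W^*W=SS^*+D^2=1$ on $P_0N$, so $WW^*$ is a projection of finite rank, and multiplying out, with $S^*P_0=S^*$ and $D^2P_0=P_0-SS^*$, gives $WW^*=P$. The identity $S^*f(SS^*)=f(S^*S)S^*$ holds for polynomials, hence for $f(\lambda)=(1-\lambda)^{1/2}$.

(b) Taking adjoints in the second hypothesis, $\|S^*z-xS^*\|\le\kappa$. Hence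
$$[S^*S,x]=S^*(Sx-zS)+(S^*z-xS^*)S,\qquad[SS^*,z]=S(S^*z-xS^*)+(Sx-zS)S^*$$
have norm $\le2\kappa$. So the diagonal entries of $[P,x\oplus z]$ have norms $\le2\kappa$ and $\le\delta+2\kappa$, and $\|[D,z]\|\le s(2\kappa)$. The off-diagonal entries are
$$S^*Dz-xS^*D=S^*[D,z]+(S^*z-xS^*)D,\qquad DSx-zDS=D(Sx-zS)+[D,z]S,$$
both of norm $\le s(2\kappa)+\kappa$. Add the four bounds.

(c) The entries of $[P,a\oplus0]$ are $[h,a]$, $-aS^*D=-a(1-h)^{1/2}S^*$, $DSa=S(1-h)^{1/2}a$ and $0$. Here $\|a(1-h)^{1/2}S^*\|^2=\|a(1-h)^{1/2}h(1-h)^{1/2}a^*\|=\|a(h-h^2)a^*\|$, and likewise $\|S(1-h)^{1/2}a\|^2=\|a^*(h-h^2)a\|$.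

(d) $\|(1-P)v\|^2=\langle(1-P)v,v\rangle$ for every $v$; read off the diagonal entries. $\square$

Part (c) shows why it is no longer a problem that $h-h^2$ is large: it only has to be small *when multiplied by elements of the ideal*. Elements of $B$ are taken care of by (b).

**Example ($E_\Lambda$ is QD, by hand).** Represent $(T,b)\in E_\Lambda$, $b=(T_n)$, faithfully as $T\oplus\bigoplus_nT_n$ on $H\oplus N$ with $N=\bigoplus_n\mathbb C^n$. Every element of $E_\Lambda$ is $(\Lambda(b),b)+(k,0)$ with $k$ compact. Let a finite self-adjoint set of contractions $b\in B$, a finite self-adjoint set of compact contractions $k$, and finitely many vectors $(\xi,0)$ and $(0,\zeta)$ of norm $\le1$ be given, the $\zeta$ lying in the first $N_0$ blocks. By Arveson's theorem for $\mathcal K\subset B(H)$, and since $p_mgp_m\to g$ in norm for compact $g$, there are $m$ and $h=p_mhp_m$, $0\le h\le1$, such that $\|[h,\Lambda(b)]\|\le\delta$, $\|hk-k\|\le\delta$ and $\|h\xi-\xi\|\le\delta$ for all the given $b,k,\xi$. For $n>\max(m,N_0)$ let $S=j_nh^{1/2}$, where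 $j_n$ identifies $p_nH$ with the $n$th block of $N$, and let $P_0$ be the projection onto the blocks $1,\dots,N_0$ and $n$. Then $P_0$ commutes with $\bigoplus_nT_n$, and
$$\Big\|S\Lambda(b)-\Big(\bigoplus_lT_l\Big)S\Big\|=\|h^{1/2}\Lambda(b)-T_nh^{1/2}\|\ \longrightarrow\ \|[h^{1/2},\Lambda(b)]\|\le s(\delta)\qquad(n\to\infty),$$
because $h^{1/2}$ has finite rank and $T_n\to\Lambda(b)$ strongly. So for large $n$ we may take $\kappa=s(\delta)+\delta$ in Lemma 6(b). In (c), $\|(h-h^2)k\|=\|h(k-hk)\|\le\delta$ and $\|[h,k]\|\le2\delta$, as $\|kh-k\|=\|hk^*-k^*\|\le\delta$. In (d), $S^*\zeta=0$ and $P_0\zeta=\zeta$. So all commutators and all vector errors tend to $0$ as $\delta\to0$.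

Here two things came for free: $h$ had finite rank, since $I=\mathcal K$; and a finite block of $\Lambda(b)$ was visible inside $\bigoplus_nT_n$, which gave us $S$. In general the first has to come from the quasidiagonality of $I$, and the second from a general approximation of completely positive maps by compressions of a faithful representation. The intertwining property will then be a consequence of multiplicativity.

## 4. Unitization and the representation $\Theta$

We recall that a linear map $\eta$ between C*-algebras is completely positive (cp) if all its matrix amplifications $[\beta_{ij}]\mapsto[\eta(\beta_{ij})]$ preserve positivity; ccp means contractive and cp, and ucp means unital and cp. The example behind everything is $\eta(c)=V^*\sigma(c)V$ with a representation $\sigma$ and an operator $V$.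

It costs nothing to run the central argument for approximate splittings, and this gives more.

**Definition.** The sequence $0\to I\to E\xrightarrow{\pi}B\to0$ is *asymptotically split* if for every finite $F\subset B$ and $\varepsilon>0$ there is a ccp map $\rho:B\to E$ with $\|\pi\rho(b)-b\|\le\varepsilon$ and $\|\rho(bc)-\rho(b)\rho(c)\|\le\varepsilon$ for $b,c\in F$.

Split extensions are asymptotically split. A small non-example is $0\to C_0(0,1)\to C[0,1]\to\mathbb C^2\to0$, where the quotient map is evaluation at the endpoints. For $F=\{(1,0)\}$ and small $\varepsilon$, $f=\rho(1,0)$ would be a continuous real function with $\|f-f^2\|\le\varepsilon$, so with values near $\{0,1\}$, with $f(0)$ near $1$ and $f(1)$ near $0$, which contradicts the intermediate value theorem. Since $C[0,1]$ is QD, asymptotic splitting is not necessary for $E$ to be QD.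

**Reduction to the unital case.** *The purpose is to have $\rho(1)=1$ available.* For a C*-algebra $A$ let $A^+$ be $A$ with a new unit adjoined, even if $A$ is unital. Then $0\to I\to E^+\xrightarrow{\pi^+}B^+\to0$ is exact. For $\rho:B\to E$ put $\rho^+(b+\lambda1)=\rho(b)+\lambda1$.

If $\rho$ is a homomorphism with $\pi\rho=\mathrm{id}$, then $\rho^+$ is a unital homomorphism with $\pi^+\rho^+=\mathrm{id}$. If $\rho$ is ccp, then $\rho^+$ is ucp. To see this, let $(e_\alpha)$ be an approximate unit of $B$, $0\le e_\alpha\le1$, and consider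
$$x=b+\lambda1\ \longmapsto\ \rho(e_\alpha^{1/2}xe_\alpha^{1/2})+\lambda(1-\rho(e_\alpha)).$$
The first summand is a composition of cp maps, and the second is a character times a positive element, so the sum is cp. Its value is $\rho(e_\alpha^{1/2}be_\alpha^{1/2})+\lambda1$. Since $(1-\sqrt t)^2\le1-t$ on $[0,1]$, we have $\|(1-e_\alpha^{1/2})b\|^2\le\|b^*(1-e_\alpha)b\|\to0$, and similarly on the other side, so $e_\alpha^{1/2}be_\alpha^{1/2}\to b$ and the value converges in norm to $\rho^+(x)$. Pointwise limits of cp maps are cp.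

For $x=b+\lambda1$, $y=c+\mu1$ the mixed terms cancel, and
$$\rho^+(xy)-\rho^+(x)\rho^+(y)=\rho(bc)-\rho(b)\rho(c),\qquad\pi^+\rho^+(x)-x=\pi\rho(b)-b .$$
So an asymptotically split extension stays asymptotically split, with ucp maps. Finally, if $\sigma_B:B\to B(L_B)$ is faithful with QD image, then $b+\lambda1\mapsto(\sigma_B(b)+\lambda1)\oplus\lambda$ on $L_B\oplus\mathbb C$ is a faithful unital representation of $B^+$ with QD image (use $P\oplus1$). Since $E\subset E^+$, it suffices to treat $E^+$. *From here to the end of Section 7, and in the sufficiency proof of Section 8, $E,B,\pi$ are unital, $\sigma_B:B\to B(L)$ is a unital faithful representation with QD image, and the maps $\rho$ are ucp (unital homomorphisms in the split case).*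

**The representation.** Let $\sigma_0:I\to B(K)$ be faithful with QD image, $K_0=\overline{\sigma_0(I)K}$, $Q$ the projection onto $K_0$, $\sigma=\sigma_0|_{K_0}$ and $\bar\sigma:E\to B(K_0)$ its extension, which is unital. Put $L^\infty=L\otimes\ell^2$, $\tau(b)=\sigma_B(b)\otimes1$ and
$$\Theta:E\to B(K_0\oplus L^\infty),\qquad\Theta(x)=\bar\sigma(x)\oplus\tau(\pi(x)).$$
As in Proposition 2, $\Theta$ is faithful. The infinite multiplicity gives room for Lemma 7 below, and $\tau(B)$ is still a QD set: use $P\otimes q_M$, where $q_M$ projects onto the first $M$ coordinates of $\ell^2$, since $[P\otimes q_M,\tau(b)]=[P,\sigma_B(b)]\otimes q_M$. We shall show that $\Theta(E)$ is a QD set.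

## 5. Two approximation lemmas

The first lemma produces the candidate for $S$: every cp map into matrices is approximately a compression of $\tau$.

**Lemma 7.** Let $G$ be a finite-dimensional Hilbert space, $\eta:B\to B(G)$ cp, $F\subset B$ finite and $\delta>0$. There are $m\in\mathbb N$ and a linear map $V:G\to L\otimes\ell^2_m$ with $\|V^*(\sigma_B(c)\otimes1)V-\eta(c)\|\le\delta$ for $c\in F$.

*Proof.* If $G=0$ take $V=0$. Otherwise let $g_1,\dots,g_l$ be an orthonormal basis of $G$. We encode $\eta$ in the functional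
$$s_\eta([\beta_{ij}])=\sum_{i,j}\langle\eta(\beta_{ij})g_j,g_i\rangle$$
on $M_l(B)$, which is positive because $\eta$ is cp. For $\Xi=(\xi_1,\dots,\xi_l)\in L^l$ let
$$\omega_\Xi(\beta)=\langle\sigma_B^{(l)}(\beta)\Xi,\Xi\rangle=\sum_{i,j}\langle\sigma_B(\beta_{ij})\xi_j,\xi_i\rangle ,$$
and let $C$ be the convex cone of finite sums of such functionals.

*Claim: $s_\eta$ lies in the weak\* closure of $C$.* Otherwise, by Hahn–Banach for the weak* topology, there is $y\in M_l(B)$ with $\mathrm{Re}\,\omega_\Xi(y)\le0$ for all $\Xi$ and $\mathrm{Re}\,s_\eta(y)>0$. All these functionals are hermitian, so we may replace $y$ by its self-adjoint part. Then $\langle\sigma_B^{(l)}(y)\Xi,\Xi\rangle\le0$ for all $\Xi$, i.e. $\sigma_B^{(l)}(y)\le0$. As $\sigma_B^{(l)}$ is faithful, $y\le0$, and so $s_\eta(y)\le0$, a contradiction.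

Hence there are sums $\sum_{k=1}^m\omega_{\Xi^{(k)}}$ as close as desired to $s_\eta$ on the finitely many elements $c\otimes e_{ij}$, $c\in F$ (the matrix with $c$ in position $(i,j)$). Put $Vg_j=(\xi_j^{(1)},\dots,\xi_j^{(m)})$. Then
$$\langle V^*(\sigma_B(c)\otimes1)Vg_j,g_i\rangle=\sum_k\langle\sigma_B(c)\xi^{(k)}_j,\xi^{(k)}_i\rangle=\sum_k\omega_{\Xi^{(k)}}(c\otimes e_{ij}),$$
which is close to $s_\eta(c\otimes e_{ij})=\langle\eta(c)g_j,g_i\rangle$ for all $i,j$ and $c\in F$ simultaneously. Closeness of all $l^2$ matrix entries gives closeness in norm. $\square$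

The second lemma moves the quasidiagonality of $\sigma_0(I)$ to $K_0$. The compression of a projection to $K_0$ need not be a projection, but it behaves like one against elements of $I$.

**Lemma 8.** For a finite set $F\subset I$ of contractions, finitely many $\xi_i\in K_0$ and $\delta>0$ there is a finite-rank $R\in B(K_0)$, $0\le R\le1$, with $\|[R,\sigma(a)]\|\le\delta$ and $\|\sigma(a)(R-R^2)\|\le\delta$ for $a\in F$, and $\|R\xi_i-\xi_i\|\le\delta$.

*Proof.* Take a finite-rank projection $R_0$ on $K$ with $\|[R_0,\sigma_0(a)]\|\le\delta/2$ for $a\in F$ and $\|R_0\xi_i-\xi_i\|\le\delta$, and put $R=QR_0|_{K_0}$. Write $a$ for $\sigma_0(a)$; then $Qa=a=aQ$. Hence $[R,a]=Q[R_0,a]|_{K_0}$. On $K_0$,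
$$aR^2=aQR_0QR_0=aR_0QR_0\approx_{\delta/2}R_0aQR_0=R_0aR_0\approx_{\delta/2}aR_0R_0=aR_0=aQR_0=aR .$$
Finally $\|R\xi_i-\xi_i\|=\|Q(R_0\xi_i-\xi_i)\|\le\delta$. $\square$

## 6. Building the intertwiner

**Proposition 9.** There is a function $c(\delta)\to0$ $(\delta\to0)$ with the following property. Let $0<\delta\le1$. Let $F_B\ni1$ be a finite self-adjoint set of contractions in $B$, and let $\rho:B\to E$ be ucp with $\|\rho(b^*b)-\rho(b^*)\rho(b)\|\le\delta$ for $b\in F_B$. Let $F_I\subset I$ be a finite self-adjoint set of contractions, and let $\xi_i\in K_0$, $\zeta_j\in L\otimes\ell^2_N$ be finitely many vectors of norm $\le1$. Put $\varphi=\bar\sigma\circ\rho$. Then there is a finite-rank projection $P$ on $K_0\oplus L^\infty$ with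
$$\|[P,\varphi(b)\oplus\tau(b)]\|,\quad\|[P,\sigma(a)\oplus0]\|,\quad\|P(\xi_i,0)-(\xi_i,0)\|,\quad\|P(0,\zeta_j)-(0,\zeta_j)\|\ \ \le\ c(\delta)$$
for all $b\in F_B$, $a\in F_I$ and all $i,j$.

By Lemma 6 we need a finite-rank contraction $S:K_0\to L^\infty$ that almost intertwines $\varphi$ and $\tau$ on $F_B$ and for which $h=S^*S$ acts almost like a projection against $F_I$ and almost fixes the $\xi_i$. The target is $S^*S\approx g^2R$ with $g$ quasicentral and $R$ from Lemma 8. Elements of $I$ act on $K_0$ via $\sigma$, and we write $a,g$ for $\sigma(a),\sigma(g)$.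

*Proof.*

**Step 1. Choosing $g$, to replace $p$.** Arveson's theorem gives a quasicentral approximate unit of $I$ in $E$, and it converges strongly to $1$ on $K_0$ because $\sigma$ is nondegenerate. So there is $g\in I$, $0\le g\le1$, with
$$\|[g,\rho(b)]\|\le\delta,\quad\|[g,\rho(b^*b)]\|\le\delta\ (b\in F_B),\quad\|ga-a\|\le\delta\ (a\in F_I),\quad\|g\xi_i-\xi_i\|\le\delta .$$
Hence $g^2a\approx_{2\delta}a$, and $ag^2\approx_{2\delta}a$ since $F_I=F_I^*$, and $g^2\xi_i\approx_{2\delta}\xi_i$.

**Step 2. Choosing $R$, to make things finite-rank.** Quasidiagonality of $I$ says nothing directly about $\rho(b)\notin I$, but $g\rho(b)g$ is in $I$. Let $F_B'=F_B\cup\{b^*b:b\in F_B\}$ and apply Lemma 8 to the finite set $\{g\rho(c)g:c\in F_B'\}\cup F_I$ of contractions in $I$, which contains $g^2=g\rho(1)g$, and to the vectors $\xi_i$. Write $X_c=g\varphi(c)g$, so $X_1=g^2$. For $c\in F_B'$,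
$$RX_cR\approx_\delta X_cR^2\approx_\delta X_cR. \tag{1}$$

**Step 3. Choosing $S_1$ from a compression of $\tau$.** Let $G=RK_0$, a finite-dimensional space, with projection $p_G$. The map $c\mapsto RX_cR=R\,\bar\sigma(g\rho(c)g)R$ from $B$ to $B(G)$ is cp. Lemma 7, for $F_B'$ and $\delta$, gives $V:G\to L\otimes\ell^2_m$, and we place its range in the coordinates $N+1,\dots,N+m$ of $\ell^2$. Let $S_0=Vp_G:K_0\to L^\infty$. Then $\|S_0^*\tau(c)S_0-RX_cR\|\le\delta$ for $c\in F_B'$. For $c=1$ this gives $\|S_0\|^2\le\|Rg^2R\|+\delta\le1+\delta$, so $S_1=(1+\delta)^{-1/2}S_0$ is a finite-rank contraction, and $\|S_1^*\tau(c)S_1-S_0^*\tau(c)S_0\|\le\frac\delta{1+\delta}\|S_0\|^2\le\delta$. Hence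
$$S_1^*\tau(c)S_1\approx_{2\delta}RX_cR\quad(c\in F_B'),\qquad S_1^*\zeta_j=0, \tag{2}$$
the last because $\zeta_j$ lives in the first $N$ coordinates.

We rewrite (2). By (1), $S_1^*\tau(c)S_1\approx_{4\delta}X_cR$ for $c\in F_B'$. Here $X_1R=g^2R$; further $X_bR=g\varphi(b)gR\approx_\delta\varphi(b)g^2R$; and $X_{b^*b}R\approx_\delta\varphi(b^*b)g^2R\approx_\delta\varphi(b^*)\varphi(b)g^2R$. The last approximation is the only place where the near-multiplicativity of $\rho$ is used. So for $b\in F_B$
$$S_1^*S_1\approx_{4\delta}g^2R,\qquad S_1^*\tau(b)S_1\approx_{5\delta}\varphi(b)g^2R,\qquad S_1^*\tau(b^*b)S_1\approx_{6\delta}Y:=\varphi(b^*)\varphi(b)g^2R. \tag{3}$$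

**Step 4. $S_1$ almost intertwines $\varphi$ and $\tau$ on $F_B$.** Nothing in the choice of $V$ aimed at this; it follows from (3), by expanding a square. Let $b\in F_B$ and $T=S_1\varphi(b)-\tau(b)S_1$. Since $\tau$ is a homomorphism,
$$T^*T=\varphi(b^*)S_1^*S_1\varphi(b)-\varphi(b^*)S_1^*\tau(b)S_1-\big(\varphi(b^*)S_1^*\tau(b)S_1\big)^*+S_1^*\tau(b^*b)S_1 .$$
We compare all four terms with $Y$.

- Fourth term: $\approx_{6\delta}Y$ by (3). This term is self-adjoint, so also $Y\approx_{12\delta}Y^*$.
- Second term: $\approx_{5\delta}\varphi(b^*)\varphi(b)g^2R=Y$ by (3).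
- Third term: $\approx_{5\delta}Y^*\approx_{12\delta}Y$, so within $17\delta$ of $Y$.
- First term: we move $\varphi(b)$ through $g^2R$. Since $g^2=X_1$ almost commutes with $R$, and $g$ with $\varphi(b)$,
$$g^2R\varphi(b)\approx_\delta Rg^2\varphi(b)\approx_\delta RX_b\approx_\delta X_bR\approx_\delta\varphi(b)g^2R .$$
So the first term is $\approx_{4\delta}\varphi(b^*)g^2R\varphi(b)\approx_{4\delta}Y$.

As $Y-Y-Y+Y=0$, we get $\|T\|^2\le(8+5+17+6)\delta=36\delta$, i.e.
$$\|S_1\varphi(b)-\tau(b)S_1\|\le6\sqrt\delta\qquad(b\in F_B). \tag{4}$$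

**Step 5. Cutting the range down by $P_0$.** Lemma 6 needs a projection $P_0$ that almost commutes with $\tau(F_B)$ and satisfies $P_0S=S$. Since $\tau(B)$ is a QD set and $S_1$ has finite rank (apply the definition also to an orthonormal basis of its range), there is a finite-rank projection $P_0$ on $L^\infty$ with
$$\|[P_0,\tau(b)]\|\le\delta\ (b\in F_B),\qquad\|P_0\zeta_j-\zeta_j\|\le\delta,\qquad\|P_0S_1-S_1\|\le\delta .$$
Put $S=P_0S_1$, a finite-rank contraction with $P_0S=S$. From
$$S\varphi(b)-\tau(b)S=P_0\big(S_1\varphi(b)-\tau(b)S_1\big)+[P_0,\tau(b)]S_1,$$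
from (4), and from $S^*S=S_1^*P_0S_1\approx_\delta S_1^*S_1$ we get
$$\|S\varphi(b)-\tau(b)S\|\le6\sqrt\delta+\delta\le7\sqrt\delta\quad(b\in F_B),\qquad h:=S^*S\approx_{5\delta}g^2R. \tag{5}$$

**Step 6. $h$ against the ideal.** Let $a\in F_I$. By Steps 1 and 2, $g^2Ra\approx_\delta g^2aR\approx_{2\delta}aR\approx_{2\delta}ag^2R$. With (5) on both ends,
$$\|[h,a]\|\le(5+1+2+2+5)\delta=15\delta. \tag{6}$$
Next, $ah\approx_{5\delta}ag^2R\approx_{2\delta}aR$. Also, since $h$ and $g^2R$ are contractions, $h^2\approx_{10\delta}g^2Rg^2R$, and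
$$ah^2\approx_{10\delta}ag^2Rg^2R\approx_{2\delta}aRg^2R\approx_\delta ag^2R^2\approx_{2\delta}aR^2\approx_\delta aR .$$
Hence $\|a(h-h^2)\|\le(7+16)\delta=23\delta$, and as $F_I$ is self-adjoint,
$$\|a(h-h^2)a^*\|^{1/2}\le5\sqrt\delta,\qquad\|a^*(h-h^2)a\|^{1/2}\le5\sqrt\delta\qquad(a\in F_I). \tag{7}$$

**Step 7. The projection.** Let $P$ be the finite-rank projection of Lemma 6 for $S$ and $P_0$. Since $F_B$ is self-adjoint and $\varphi(b^*)=\varphi(b)^*$, (5) gives the hypotheses of Lemma 6(b) with $x=\varphi(b)$, $z=\tau(b)$, $\kappa=7\sqrt\delta$, so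
$$\|[P,\varphi(b)\oplus\tau(b)]\|\le42\sqrt\delta+\delta+2s(14\sqrt\delta).$$
By Lemma 6(c), (6) and (7), $\|[P,a\oplus0]\|\le15\delta+10\sqrt\delta$. Since $h\xi_i\approx_{5\delta}g^2R\xi_i\approx_\delta g^2\xi_i\approx_{2\delta}\xi_i$, Lemma 6(d) gives $\|(1-P)(\xi_i,0)\|^2\le8\delta$. By (2), $S^*\zeta_j=S_1^*P_0\zeta_j=S_1^*(P_0\zeta_j-\zeta_j)$ has norm $\le\delta$, so $\|(1-P)(0,\zeta_j)\|^2\le2\delta^2$. All bounds are at most
$$c(\delta)=60\sqrt\delta+20\delta+2s(14\sqrt\delta),$$
which depends only on $\delta$ and tends to $0$. $\square$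

For the Toeplitz extension with $\rho(f)=T_f$, Steps 1 and 2 go through, but the defect hypothesis fails. With the convention $T_z=s$, take the self-adjoint set $F_B=\{1,z,\bar z\}$: for $b=\bar z$ the defect $\rho(b^*b)-\rho(b^*)\rho(b)=1-ss^*$ has norm $1$.

## 7. Proof of Theorem 3

Let $\rho$ be the unital splitting homomorphism (after the reduction of Section 4). We show that $\Theta(E)$ is a QD set, by writing each $y\in E$ as a part in $I$ plus a part in $\rho(B)$.

Let $Y\subset E$ be finite, by scaling consisting of contractions, and let finitely many vectors in $K_0\oplus L^\infty$ be given. If $\|v-v'\|\le\gamma$, then $\|Pv-v\|\le\|Pv'-v'\|+2\gamma$. So by scaling and a small perturbation of the second components we may assume that the vectors are $(\xi_i,\zeta_i)$ with components of norm $\le1$ and $\zeta_i\in L\otimes\ell^2_N$. Let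
$$F_B=\{1\}\cup\{\pi(y),\pi(y)^*:y\in Y\},\qquad a_y=y-\rho(\pi(y)),\qquad F_I=\{a_y/2,\,a_y^*/2:y\in Y\}.$$
Since $\pi\rho=\mathrm{id}$, $a_y\in I$, and $\|a_y\|\le2$. The defect $\rho(b^*b)-\rho(b^*)\rho(b)$ is $0$. Moreover $\Theta(\rho(b))=\varphi(b)\oplus\tau(\pi\rho(b))=\varphi(b)\oplus\tau(b)$, so
$$\Theta(y)=(\sigma(a_y)\oplus0)+\big(\varphi(\pi(y))\oplus\tau(\pi(y))\big). \tag{8}$$
For every $\delta\in(0,1]$ Proposition 9 gives a finite-rank projection $P$ with $\|[P,\Theta(y)]\|\le2c(\delta)+c(\delta)=3c(\delta)$ for $y\in Y$ and $\|P(\xi_i,\zeta_i)-(\xi_i,\zeta_i)\|\le2c(\delta)$. Letting $\delta\to0$, we see that $\Theta(E)$ is a QD set. As $\Theta$ is faithful, $E$ is QD. So the answer to the question is yes. $\blacksquare$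

## 8. Asymptotically split extensions

**Theorem 10.** If the sequence is asymptotically split and $I,B$ are QD, then $E$ is QD. Conversely, if it is asymptotically split, $E$ is QD and $B$ is separable, then $I,B$ are QD.

*Proof of sufficiency.* We repeat Section 7 and keep track of one more error. Unitize, and take $Y$, the vectors and $F_B$ as there, and $\delta\in(0,1]$. Asymptotic splitting, applied to the components in the original $B$ of the elements of $F_B$, together with Section 4, gives a ucp $\rho$ with $\|\pi\rho(b)-b\|\le\delta$ and $\|\rho(b^*b)-\rho(b^*)\rho(b)\|\le\delta$ for $b\in F_B$. Now $\|\pi(y-\rho(\pi(y)))\|\le\delta$, so by the definition of the quotient norm there is $a_y\in I$ with $\|y-\rho(\pi(y))-a_y\|\le2\delta$; then $\|a_y\|\le2+2\delta\le4$. Put $F_I=\{a_y/4,a_y^*/4:y\in Y\}$. Since $\Theta(\rho(b))=\varphi(b)\oplus\tau(\pi\rho(b))\approx_\delta\varphi(b)\oplus\tau(b)$ for $b\in F_B$, instead of (8) we get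
$$\Theta(y)\approx_{3\delta}(\sigma(a_y)\oplus0)+\big(\varphi(\pi(y))\oplus\tau(\pi(y))\big).$$
Proposition 9 gives $P$ with $\|[P,\Theta(y)]\|\le4c(\delta)+c(\delta)+6\delta$, and the vector estimates are as before. The representation $\Theta$ does not depend on $\rho$ or $\delta$, so we may let $\delta\to0$. Thus $\Theta(E)$ is a QD set and $E$ is QD.

*Proof of the converse.* $I\subset E$ is QD. For $B$ we use Voiculescu's criterion (Duke Math. J. 62 (1991), Thm. 1; see also Brown–Ozawa, *C\*-algebras and finite-dimensional approximations*, §7.1–7.2): a separable C*-algebra $A$ is QD if and only if for every finite $F\subset A$ and $\varepsilon>0$ there is a ccp map $\psi:A\to M_k$ with $\|\psi(xy)-\psi(x)\psi(y)\|\le\varepsilon$ and $\|\psi(x)\|\ge\|x\|-\varepsilon$ for $x,y\in F$.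

Let $F\subset B$ be finite and $\varepsilon>0$, and choose an approximate splitting $\rho$ for $F,\varepsilon$. Then $\|\rho(b)\|\ge\|\pi\rho(b)\|\ge\|b\|-\varepsilon$ for $b\in F$. Let $\sigma_E$ be a faithful representation of $E$ with QD image. For a finite-rank projection $P$ the map $\psi(x)=P\sigma_E(x)P$ is ccp into a matrix algebra, and
$$\|\psi(xy)-\psi(x)\psi(y)\|=\|P\sigma_E(x)(1-P)\sigma_E(y)P\|\le\|[P,\sigma_E(x)]\|\,\|y\| .$$
For $b\in F$ choose a unit vector $\xi_b$ with $\|\sigma_E(\rho(b))\xi_b\|$ close to $\|\rho(b)\|$. If $P$ almost fixes $\xi_b$ and $\sigma_E(\rho(b))\xi_b$, then $P\sigma_E(\rho(b))P\xi_b$ is close to $P\sigma_E(\rho(b))\xi_b$ and hence to $\sigma_E(\rho(b))\xi_b$. So we can choose $P$, also almost commuting with $\sigma_E(\rho(F))$, such that on $\rho(F)$ the map $\psi$ is multiplicative within $\varepsilon$ and satisfies $\|\psi(\rho(b))\|\ge\|\rho(b)\|-\varepsilon$. For $b,c\in F$,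
$$\|\psi\rho(bc)-\psi\rho(b)\psi\rho(c)\|\le\|\rho(bc)-\rho(b)\rho(c)\|+\|\psi(\rho(b)\rho(c))-\psi\rho(b)\psi\rho(c)\|\le2\varepsilon,$$
and $\|\psi\rho(b)\|\ge\|b\|-2\varepsilon$. Since $\psi\rho$ is ccp, $B$ is QD by the criterion. $\blacksquare$

## 9. Extensions by the compact operators

For $I=\mathcal K$ asymptotic splitting characterizes a stronger property: that $E$ is a QD set in the *given* representation.

**Theorem 11.** Let $H$ be separable and infinite-dimensional, and let $\mathcal K=\mathcal K(H)\subset E\subset B(H)$ with $E$ separable and $1\in E$. Assume that $B=E/\mathcal K$ is QD and that $\pi:E\to B$ has a ucp section $s$. Then $E$ is a quasidiagonal set of operators on $H$ if and only if $0\to\mathcal K\to E\to B\to0$ is asymptotically split.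

*Proof of "only if".* We cut the section $s$ by $1-P_n$, which kills its compact defect. As $E$ and $H$ are separable, there are finite-rank projections $P_n\to1$ strongly with $\|[P_n,x]\|\to0$ for all $x\in E$. Put
$$\rho_n(b)=(1-P_n)s(b)(1-P_n).$$
Since $1\in E$ and $P_n\in\mathcal K$, $\rho_n$ maps into $E$; it is ccp, and $\pi\rho_n=\mathrm{id}_B$. With $Q_n=1-P_n$,
$$\rho_n(bc)-\rho_n(b)\rho_n(c)=Q_n\big(s(bc)-s(b)s(c)\big)Q_n+Q_ns(b)P_ns(c)Q_n .$$
The first term tends to $0$ in norm, because $s(bc)-s(b)s(c)$ is compact and $Q_n\to0$ strongly. The second has norm at most $\|Q_n[s(b),P_n]\|\,\|s(c)\|\to0$, because $Q_ns(b)P_n=Q_n[s(b),P_n]$. So the extension is asymptotically split.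

For "if" we need a separable version of the representation of $B$.

**Lemma 12.** A unital separable QD algebra $A\ne0$ has a unital faithful representation on a separable Hilbert space with QD image.

*Proof.* By Lemma 4 there is a unital faithful representation $\theta$ on some $M$ with QD image (if $\theta$ is faithful, so is $\theta|_{eM}$, as $\theta(a)=e\theta(a)e$). Let $D\subset A$ be countable and dense. Let $M_0$ be the reducing subspace generated by countably many unit vectors that almost attain the norms $\|\theta(a)\|$, $a\in D$, to within every $1/j$. It is separable, and $\theta$ is isometric on it. Given a separable reducing $M_k$, choose a countable dense $D_k\subset M_k$, with $D_{k-1}\subset D_k$ if $k\ge1$. For each finite subset of $D$, each finite subset of $D_k$ and each tolerance $1/j$ choose a finite-rank projection on $M$ as in the definition of QD sets. Let $M_{k+1}$ be the reducing subspace generated by $M_k$ and the ranges of these countably many projections; it is separable.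

On $M_\infty=\overline{\bigcup_kM_k}$ the representation is unital and faithful. All chosen projections have range in $M_\infty$, so they restrict to finite-rank projections on $M_\infty$, and restriction does not increase commutator norms. They witness the QD property for finite subsets of $D$ and of $\bigcup_kD_k$, where a finite subset of the union lies in one $D_k$. By approximation they do so for all finite sets. $\square$

*Proof of "if" in Theorem 11.* First we obtain a QD set on a larger space. $B\neq0$, since $1\notin\mathcal K$, and $B$ is unital, separable and QD. Let $\sigma_B:B\to B(L_B)$ be as in Lemma 12, and use $b+\lambda1\mapsto(\sigma_B(b)+\lambda1)\oplus\lambda$ as the representation of $B^+$ on $L=L_B\oplus\mathbb C$. We apply the proof of sufficiency in Theorem 10 to the asymptotically split extension $0\to\mathcal K\to E^+\to B^+\to0$, with $\sigma_0=\sigma$ the identity representation of $\mathcal K$ on $K=K_0=H$, whose image is a QD set. The extension $\bar\sigma$ restricts to the identity representation of $E$. So $\Theta(E^+)$,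 and with it $\Theta(E)$, is a QD set, where for $x\in E$
$$\Theta(x)=x\oplus\big((\sigma_B(\pi(x))\oplus0)\otimes1_{\ell^2}\big)\quad\text{on }H\oplus\big((L_B\oplus\mathbb C)\otimes\ell^2\big).$$
Lemma 4, applied to $\Theta|_E$ and the unit $1\in E$, removes the summand on which $\Theta(E)$ acts as $0$: the set $\{x\oplus\sigma'(x):x\in E\}$ is QD on $H\oplus L_1$, where $L_1=L_B\otimes\ell^2$ is separable and $\sigma'(x)=\sigma_B(\pi(x))\otimes1$ is a unital representation of $E$ vanishing on $\mathcal K$.

Now we remove $\sigma'$. Voiculescu's theorem (Rev. Roumaine Math. Pures Appl. 21 (1976)) states: for a separable C*-algebra $E\subset B(H)$ with $1\in E$ and $H$ separable, and a unital representation $\sigma'$ of $E$ on a separable space $L_1$ vanishing on $E\cap\mathcal K$, there are unitaries $U_n:H\to H\oplus L_1$ with $\|U_nxU_n^*-x\oplus\sigma'(x)\|\to0$ for all $x\in E$.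

Let a finite $F\subset E$, vectors $\xi_i\in H$ and $\varepsilon>0$ be given. Fix $n$ such that these norms are $<\varepsilon/4$ for $x\in F$. Then choose a finite-rank projection $P'$ on $H\oplus L_1$ that commutes within $\varepsilon/4$ with $x\oplus\sigma'(x)$, $x\in F$, and fixes the vectors $U_n\xi_i$ within $\varepsilon/2$. The finite-rank projection $U_n^*P'U_n$ fixes the $\xi_i$ within $\varepsilon/2$, and for $x\in F$
$$\|[U_n^*P'U_n,x]\|=\|[P',U_nxU_n^*]\|\le\tfrac\varepsilon4+2\cdot\tfrac\varepsilon4<\varepsilon .$$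
So $E$ is a QD set on $H$. $\blacksquare$
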